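\title{Bounded saturation of ordered and cyclically ordered graphs is undecidable}

\begin{abstract}
The saturation function of an ordered or cyclically ordered graph $G$ is either bounded or linear. We prove that, in each of the two settings, no algorithm decides which of the two cases occurs, which answers a question of Bo\v{s}kovi\'c and Keszegh. More precisely, the set of graphs with bounded saturation function is $\Sigma^0_1$-complete, and no computable function of $|V(G)|$ bounds the saturation function whenever it is bounded. The proof turns a Turing machine into a graph $G$ such that every $G$-saturated graph with few edges contains a chain of vertices that records the run of the machine, and such that this chain can end only at a halting state.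
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ordered graph} is a finite simple graph whose vertex set is linearly ordered. A \emph{cyclically ordered graph} is a finite simple graph whose vertices are placed in a cyclic order; we picture them on a circle and read the circle clockwise. A \emph{copy} of an ordered graph $G$ in an ordered graph $H$ is an injective map $V(G)\to V(H)$ that preserves the order and sends edges to edges. For cyclically ordered graphs the map must preserve the cyclic order. Copies need not be induced. We say that $H$ \emph{contains} $G$ if there is a copy of $G$ in $H$, and that $H$ \emph{avoids} $G$ otherwise.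

Let $G$ have at least one edge. A graph $H$ is \emph{$G$-saturated} if it avoids $G$ and $H+e$ contains $G$ for every pair $e$ of non-adjacent vertices of $H$. Such graphs exist on any number of vertices: start from the edgeless graph and add edges as long as $G$ is avoided. The least number of edges of a $G$-saturated graph on $n$ vertices is $\operatorname{sat}_{<}(n,G)$ in the ordered setting and $\operatorname{sat}_{\circlearrowright}(n,G)$ in the cyclically ordered setting. We write $\operatorname{sat}(n,G)$ in statements that hold in both settings. The function measures how few edges suffice to bring every pair of vertices within one step of a copy of $G$. A known dichotomy says that $\operatorname{sat}(n,G)$ is either $O(1)$ or $\Theta(n)$; we use it only to call unbounded saturation functions \emph{linear}.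

Both cases occur. If $G$ is a single edge, the edgeless graph is saturated and $\operatorname{sat}(n,G)=0$. If every vertex of $G$ has degree at least $2$, then a saturated graph on $n\ge2$ vertices has no isolated vertex $p$, because a new edge at $p$ gives $p$ degree $1$ and so lies in no copy of $G$; hence $\operatorname{sat}(n,G)\ge n/2$. Bo\v{s}kovi\'c and Keszegh~\cite{BK} posed the following problem.

\begin{quote}
Is there an algorithm that halts on every ordered graph $G$ and decides whether $\operatorname{sat}_{<}(n,G)=O(1)$? Is there one that halts on every cyclically ordered graph $G$ and decides whether $\operatorname{sat}_{\circlearrowright}(n,G)=O(1)$?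
\end{quote}

There is a reason to expect such algorithms. In a saturated graph with boundedly many edges almost all vertices are isolated, and long runs of isolated vertices can be shortened or lengthened at will. So boundedness has a finite witness (Section~\ref{sec:witness}), and a search through all finite graphs finds the witness if there is one. The search becomes a decision procedure as soon as the size of a smallest witness is bounded by a computable function of $|V(G)|$. This looks plausible, since each copy of $G$ that the witness must provide has only $|V(G)|$ vertices. The obstacle is that an isolated vertex $p$ must create $G$ when it is joined to \emph{any} vertex $y$, including the vertices that were brought in to serve other choices of $y$. We show that this regress can simulate a Turing machine.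

\begin{theorem}\label{thm:A}
There are computable maps $M\mapsto G_<(M)$ and $M\mapsto G_\circ(M)$ from Turing machines to ordered and to cyclically ordered graphs such that
\[
M \text{ halts on the blank tape}\iff \operatorname{sat}_<(n,G_<(M))=O(1)\iff \operatorname{sat}_\circlearrowright(n,G_\circ(M))=O(1).
\]
Consequently, in neither setting is there an algorithm that always halts and decides whether the saturation function is bounded.
\end{theorem}

We recall the notions from computability that we need. A set of finite objects is \emph{recursively enumerable}, or $\Sigma^0_1$, if some algorithm halts exactly on its members. A set $X$ \emph{many-one reduces} to a set $X'$ if there is a computable map $h$ with $x\in X\iff h(x)\in X'$. A set is \emph{$\Sigma^0_1$-complete} if it is $\Sigma^0_1$ and every $\Sigma^0_1$ set many-one reduces to it. The set of Turing machines that halt on the blank tape is $\Sigma^0_1$-complete and undecidable. A set that is recursively enumerable together with its complement is decidable.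

\begin{theorem}\label{thm:B}
In each setting the set $\{G:\operatorname{sat}(n,G)=O(1)\}$ is $\Sigma^0_1$-complete. Hence it is recursively enumerable but undecidable, and the set of graphs with linear saturation function is not recursively enumerable. There is no computable function $g$ such that every $G$ with bounded saturation function satisfies $\operatorname{sat}(n,G)\le g(|V(G)|)$ for all $n$.
\end{theorem}

Section~\ref{sec:witness} characterizes boundedness by witnesses and derives Theorem~\ref{thm:B} from Theorem~\ref{thm:A}. Section~\ref{sec:mini} shows the mechanism of the reduction on a three-letter example. Section~\ref{sec:lag} replaces Turing machines by a model whose steps can be checked on a bounded number of vertices, and Section~\ref{sec:graphs} defines $G_<$ and $G_\circ$. Sections~\ref{sec:forward} and~\ref{sec:backward} prove the two implications.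

Throughout, $x\sim y$ means that $x$ and $y$ are adjacent, and a \emph{left neighbor} of $v$ in an ordered graph is a neighbor smaller than $v$. The open interval between two vertices is $(x,y)$; in a cyclically ordered graph it runs clockwise from $x$ to $y$. A set of vertices \emph{spans no edge} if no edge has both ends in it.

\section{Witnesses}\label{sec:witness}

\begin{definition}
Let $G$ have no isolated vertices. A \emph{witness} for $G$ is a triple $(H,p,p')$, where $H$ avoids $G$, the vertices $p,p'$ are isolated in $H$, the vertex $p'$ comes right after $p$, and $H+py$ contains $G$ for every $y\ne p$.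
\end{definition}

\begin{lemma}\label{lem:witness}
Let $G$ have at least one edge and no isolated vertices. Then $\operatorname{sat}(n,G)=O(1)$ if and only if $G$ has a witness.
\end{lemma}

\begin{proof}
Suppose $\operatorname{sat}(n,G)\le c$ for all $n$, and let $H$ be saturated with $n>4c+1$ vertices and at most $c$ edges. At most $2c$ vertices are non-isolated, and they cut the order into at most $2c+1$ gaps. More than $2c+1$ isolated vertices lie in these gaps, so two of them, $p$ and $p'$, are consecutive. Since $p$ is isolated and $H$ is saturated, $(H,p,p')$ is a witness.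

Conversely, let $(H,p,p')$ be a witness and replace $p,p'$ by $t\ge2$ consecutive isolated vertices $p_1,\dots,p_t$. A copy of $G$ uses no isolated vertex, so the new graph avoids $G$. Adding $p_ip_j$ creates $G$ because adding $pp'$ does. Adding $p_iy$ for a vertex $y\in V(H)\setminus\{p,p'\}$ creates $G$ because the copy of $G$ in $H+py$ does not use the isolated vertex $p'$. Now add edges inside $V(H)\setminus\{p,p'\}$ as long as $G$ is avoided. The result is $G$-saturated and has at most $\binom{|V(H)|}{2}$ edges. This bounds $\operatorname{sat}(n,G)$ for all $n\ge|V(H)|$, and finitely many $n$ remain.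
\end{proof}

Let $(H,p,p')$ be a witness and $y\neq p$. A copy of $G$ in $H+py$ uses the edge $py$, since $H$ avoids $G$. As $p$ has degree $1$ in $H+py$, it is the image of a leaf $v$ of $G$, and $y$ is the image of the neighbor of $v$. We say that $p$ \emph{plays} $v$ and that $y$ is \emph{covered via} $v$. For $y=p'$ both ends have degree $1$ and are consecutive, so $G$ must have a component that is a single edge joining consecutive vertices. This necessary condition is not sufficient.

\begin{example}\label{ex:two}
Let $G$ be the ordered graph on $1<2<3<4$ with edges $12$ and $34$. Suppose $(H,p,p')$ is a witness. To cover $p'$, the graph $H$ has an edge $xy$ with $x<y<p$ or $p'<x<y$. In the first case $x$ must be covered too, by an edge of $H$ left of $x$ or right of $p$, and either one forms a copy of $G$ with $xy$. In the second case the same holds for $y$. So there is no witness, and $\operatorname{sat}_<(n,G)$ is linear. The edge that covers $p'$ has an end that cannot itself be covered.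
\end{example}

The graphs $G_<$ and $G_\circ$ have no isolated vertices, so Lemma~\ref{lem:witness} suffices for Theorem~\ref{thm:A}. For Theorem~\ref{thm:B} we need all $G$. A copy of $G$ may then use isolated vertices of $H$, and two isolated vertices no longer represent a long run of them.

\begin{lemma}\label{lem:all}
Let $G$ have at least one edge and $k$ vertices. Then $\operatorname{sat}(n,G)=O(1)$ if and only if there is a graph $H$ that avoids $G$ and has an interval $I$ of $4k+2$ consecutive isolated vertices such that adding any edge with at least one end in $I$ creates $G$.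
\end{lemma}

\begin{proof}
If $\operatorname{sat}(n,G)\le c$ for all $n$, a saturated graph with at most $c$ edges and $(2c+1)(4k+2)+2c$ vertices has at least $(2c+1)(4k+2)$ isolated vertices in at most $2c+1$ gaps, so one gap contains an interval $I$ as required.

Conversely, lengthen $I$ to an interval $I_t$ of $t\ge 4k+2$ isolated vertices and call the new graph $H_t$. A copy of $G$ in $H_t$ uses at most $k$ vertices of $I_t$; they are isolated, so they can be moved, in their order, into $I$. Hence $H_t$ avoids $G$. Let $e$ be a new edge with one or two ends in $I_t$. Its ends cut the rest of $I_t$ into two or three possibly empty gaps, of sizes $\gamma_i$ with total at least $4k$, so some $\gamma_i$ is at least $k$. The numbers $\min(\gamma_i,k)$ sum to at most $3k$. Place an edge $e'$ in $H$ with the same end outside $I$, if there is one, and with gaps $\gamma_i'$ in $I$ such that $\min(\gamma_i',k)=\min(\gamma_i,k)$ for all $i$: start from $\gamma'_i=\min(\gamma_i,k)$ and put the remaining vertices of $I$ into a gap with $\gamma_i\ge k$. A copy of $G$ in $H+e'$ uses at most $\min(\gamma_i',k)\le\gamma_i$ vertices of the $i$-th gap,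 all isolated, so it transfers to $H_t+e$. Thus every edge that meets $I_t$ creates $G$. Adding edges inside $V(H)\setminus I$ as long as $G$ is avoided gives a saturated graph with at most $\binom{|V(H)|}{2}$ edges.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
The condition on a pair $(H,I)$ in Lemma~\ref{lem:all} is decidable, so enumerating all pairs shows that the set is $\Sigma^0_1$. Theorem~\ref{thm:A} is a many-one reduction from the blank-tape halting problem, so the set is $\Sigma_1^0$-complete and undecidable. Its complement, the set of graphs with linear saturation function, is therefore not recursively enumerable.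

Suppose that $g$ is a computable function as in the last statement. Given $G$ with $k$ vertices, put $c=g(k)$ and $n_0=(2c+1)(4k+2)+2c$. If $\operatorname{sat}(n,G)=O(1)$, there is a $G$-saturated graph with $n_0$ vertices and at most $c$ edges. Conversely, such a graph has $4k+2$ consecutive isolated vertices by the count in the proof of Lemma~\ref{lem:all}, and then that lemma gives $\operatorname{sat}(n,G)=O(1)$. The existence of such a graph is decided by a finite search, which contradicts Theorem~\ref{thm:A}.
\end{proof}

\section{Demands and prohibitions: a miniature}\label{sec:mini}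

Let $P$ be a component of $G$ whose first vertex is a leaf $\ell$, and suppose that $P$ fills the interval between two vertices $d,d'$ of other components. Call the neighbor of $\ell$ the \emph{root}. If a vertex $y$ of a witness is covered via $\ell$, two things follow for the interval between the images of $d$ and $d'$. It contains a copy of $P-\ell$ with root $y$; this is a \emph{demand}. It contains no copy of $P$, since such a copy would complete the other components to a copy of $G$ in $H$; this is a \emph{prohibition}. If all vertices of some region of the witness can be covered only in this way, then each of them satisfies a demand from a finite list, and the prohibitions hold in the whole region. The following game shows how this forces a computation.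

Take the letters $1,2,3$, with $3$ the halting letter, and a map $F\colon\{1,2,3\}\to\{1,2,3\}$. The run is $w_1=1$, $w_{j+1}=F(w_j)$. Consider ordered graphs on $c_1<c_2<c_3<y_1<\dots<y_n$ with $n\ge1$, and say that $y_i$ \emph{carries} $\lambda$ if $y_i\sim c_\lambda$.
\begin{itemize}
\item \emph{Demands.} The vertex $y_1$ carries $1$. Each $y_i$ with $i\ge2$ has a left neighbor $x\in\{y_1,\dots,y_{i-1}\}$ and a letter $\lambda$ such that $x$ carries $\lambda$ and $y_i$ carries $F(\lambda)$. Each $y_i$ is followed by a later vertex or carries $3$.
\item \emph{Prohibition.} No $y_i$ carries two letters.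
\end{itemize}
Such a graph exists if and only if the run reaches $3$. If $w_n=3$, take the path $y_1\dots y_n$ and let $y_i$ carry $w_i$; for $F(1)=2$, $F(2)=3$ this is a path on three vertices. Conversely, every $y_i$ carries a letter of the run: $y_1$ carries $w_1$, and if the vertex $x$ in the demand of $y_i$ carries $w_j$, then $\lambda=w_j$ by the prohibition and $y_i$ carries $w_{j+1}$. The last vertex $y_n$ carries $3$ and a letter of the run, and these coincide by the prohibition.

The prohibition cannot be dropped. For $F(1)=1$, $F(2)=3$ the run is $1,1,1,\dots$, yet the graph with edges $y_1c_1$, $y_1c_2$, $y_1y_2$, $y_2c_3$ satisfies all demands: the demand of $y_1$ sees the letter $1$ at $y_1$, and the demand of $y_2$ sees the letter $2$ there. Demands are non-induced subgraphs, so different demands agree about a vertex only if a prohibition makes them.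

The proof of Theorem~\ref{thm:A} follows this argument: an induction along a chain, and a look at the last vertex. Four things must be added.
\begin{enumerate}
\item A map on a finite alphabet has no memory. Each chain vertex gets a second pointer, to an earlier chain vertex whose letter it reads (Section~\ref{sec:lag}).
\item The vertices $c_\lambda$ and $y_1$ were recognized by name. In a witness they must be recognized by the presence of subgraphs. We recognize them by their distance along the chain from a vertex marked with a $K_4$ (Section~\ref{sec:cert}).
\item Every demand brings its own prohibition, which the intended chain has to respect, and all demands must refer to one region. A large clique in each $P$ fixes the region, and the roots get a maximal number of left neighbors, so that $\ell$ is one neighbor too many (Section~\ref{sec:tiles}).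
\item The vertices of the witness outside the chain must be covered as well, by components of $G$ that cannot cover the chain (Section~\ref{sec:G}).
\end{enumerate}

\section{Lag systems}\label{sec:lag}

We want a universal model of computation in which each step is determined by a bounded number of pointers. A \emph{lag system} consists of a finite alphabet $\Lambda$, a set $\Lambda_H\subset\Lambda$ of halting letters, initial letters $w_1,\dots,w_8\in\Lambda\setminus\Lambda_H$, and maps $\varepsilon\colon\Lambda\to\{0,1\}$ and $F\colon\Lambda^2\to\Lambda$. It writes the sequence $w_1,w_2,\dots$ defined by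
\[
r_9=2,\qquad r_j=r_{j-1}+\varepsilon(w_{j-1})\quad(j\ge10),\qquad w_j=F(w_{j-1},w_{r_j})\quad(j\ge9).
\]
Thus a reading head at position $r_j$ trails the end of the sequence, and the letter written last decides whether the head advances. Since $r_j$ grows by at most one per step, $2\le r_j\le j-7$. The system \emph{halts} if $w_j\in\Lambda_H$ for some $j$.

\begin{lemma}\label{lem:lag}
From a Turing machine $M$ one can compute a lag system that satisfies $w_j\ne w_{j-1}$ for all $j\ge9$ and halts if and only if $M$ halts on the blank tape.
\end{lemma}

The system writes the configurations of $M$ one after another, separated by $\#$, while the reading head runs through the previous configuration. The new content of a cell depends on three old cells, and the head shows only one, so each letter also stores the last two symbols read. At the end of each configuration the head rests for one step while a new blank cell is written.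

\begin{proof}
Let $M$ be deterministic, with cells $0,1,2,\dots$, tape alphabet $\Gamma$ with blank $B$, state set $Z$, initial state $\zeta_0$ and halting state $\zeta_H\ne\zeta_0$. The head starts on cell $0$, and a left move on cell $0$ leaves it in place. A transition from $(\zeta,a)$ with $\zeta\neq\zeta_H$ is a triple $(\zeta',a',D)$ with $D\in\{-1,0,1\}$; in state $\zeta_H$ nothing changes. Let $\Sigma=\Gamma\sqcup(Z\times\Gamma)\sqcup\{\#\}$, where $(\zeta,a)$ is the content of a cell that holds $a$ and is scanned in state $\zeta$. Let $T_t(i)\in\Sigma\setminus\{\#\}$ be the content of cell $i$ at time $t$, and put $T_t(-1)=\#$.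

For $\beta,\xi\in\Sigma$ and $\gamma\in\Sigma\setminus\{\#\}$ define $\delta(\beta,\gamma,\xi)\in\Sigma\setminus\{\#\}$, the next content of a cell that holds $\gamma$ with $\beta$ on its left and $\xi$ on its right.
\begin{itemize}
\item If $\gamma=(\zeta_H,a)$, then $\delta=\gamma$. If $\gamma=(\zeta,a)$ has transition $(\zeta',a',D)$, then $\delta=(\zeta',a')$ when $D=0$ or when $D=-1$ and $\beta=\#$, and $\delta=a'$ otherwise.
\item If $\gamma\in\Gamma$, then $\delta=(\zeta',\gamma)$ when $\beta\in Z\times \Gamma$ has a transition to $\zeta'$ with $D=1$; otherwise $\delta=(\zeta',\gamma)$ when $\xi\in Z\times\Gamma$ has a transition to $\zeta'$ with $D=-1$; otherwise $\delta=\gamma$.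
\end{itemize}
Then $T_{t+1}(i)=\delta(T_t(i-1),T_t(i),T_t(i+1))$ and $\delta(\beta,\gamma,\#)=\delta(\beta,\gamma,B)$. Let $T_t$ be the word $T_t(0)\cdots T_t(7+t)$, and let its \emph{image} be the word obtained by applying $\delta$ at each position, with $\#$ standing left and right of the word. At time $t$ the head is on a cell $\le t$, so all cells $i>t$ hold $B$. Hence $T_t(8+t)=T_{t+1}(8+t)=B$, and $T_{t+1}$ is the image of $T_t$ followed by $B$.

The letters of the lag system are the tuples $(x,\beta,\gamma,\rho,\pi)$ with $x,\beta,\gamma\in\Sigma$ and $\rho,\pi\in\{0,1\}$. Here $x$ is the symbol written, $\beta,\gamma$ are the last two symbols read, $\rho=1$ tells the head to rest, and $\pi$ is a parity bit. Put $\varepsilon=1-\rho$. If the first argument of $F$ is $(x,\beta,\gamma,\rho,\pi)$ and the first entry of the second argument is $\xi$, then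
\[
F=\begin{cases}(B,\beta,\gamma,1,1-\pi)&\text{if }\gamma=\#,\ \rho=0,\quad\text{(R1)}\\ (\#,\gamma,\xi,0,1-\pi)&\text{if }\gamma=\#,\ \rho=1,\quad\text{(R2)}\\ (\delta(\beta,\gamma,\xi),\gamma,\xi,0,1-\pi)&\text{if }\gamma\ne\#.\qquad\qquad\ \,\text{(R3)}\end{cases}
\]
The first entries of $w_1,\dots,w_8$ are $\#,(\zeta_0,B),B,\dots,B$; we put $w_8=(B,B,\#,0,0)$, and the other entries of $w_1,\dots,w_7$ are arbitrary. The halting letters are those with $x\in\{\zeta_H\}\times\Gamma$. The bit $\pi$ flips at every step, so $w_j\ne w_{j-1}$ for $j\ge9$.

Let $x_j$ be the first entry of $w_j$, and let $n_0=1$, $n_{t+1}=n_t+9+t$. We prove by induction on $t$ the statement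
\[
E(t):\quad x_1\cdots x_{n_{t+1}-1}=\#T_0\#T_1\cdots\#T_t,\quad w_{n_{t+1}-1}\text{ has }\gamma=\#,\ \rho=1,\quad r_{n_{t+1}}=n_t+1.
\]
By (R1), $w_9=(B,B,\#,1,1)$. So $x_1\cdots x_9=\#T_0$ and $r_{10}=r_9+0=2$, which is $E(0)$, as $n_1=10$.

Assume $E(t)$. Put $n=n_{t+1}$, $r=n_t+1$ and $k=8+t$, so that $r+k=n$, $x_{r-1}=\#$ and $T_t=x_r\cdots x_{n-1}$. By (R2), $w_n=(\#,\#,x_r,0,\cdot)$. We claim that for $1\le i\le k$
\[
r_{n+i}=r+i,\qquad w_{n+i}=\bigl(\delta(x_{r+i-2},x_{r+i-1},x_{r+i}),\,x_{r+i-1},\,x_{r+i},\,0,\,\cdot\bigr).
\]
By induction on $i$, the letter $w_{n+i-1}$ has $\rho=0$, so the head advances to $r+i$; its second and third entries are $x_{r+i-2}$ and $x_{r+i-1}$; and $x_{r+i-1}\neq\#$, because it is a symbol of $T_t$. So (R3) applies and gives the claim. Since $x_{r-1}=\#$ and $x_{r+k}=x_n=\#$, the word $x_{n+1}\cdots x_{n+k}$ is the image of $T_t$, and $w_{n+k}$ has $\gamma=\#$, $\rho=0$. Hence $r_{n+k+1}=r+k+1=n+1$, and $w_{n+k+1}=(B,\cdot,\#,1,\cdot)$ by (R1). Thus $x_{n+1}\cdots x_{n+k+1}=T_{t+1}$. Finally $n_{t+2}=n+k+2$ and $r_{n+k+2}=r_{n+k+1}+0=n_{t+1}+1$. This is $E(t+1)$.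

So $x_1x_2\cdots=\#T_0\#T_1\cdots$. The scanned cell at time $t$ belongs to $T_t$, so a halting letter appears if and only if $M$ reaches $\zeta_H$.
\end{proof}

From now on we fix the lag system of Lemma~\ref{lem:lag} and rename its letters so that $\Lambda=\{1,\dots,L\}$.

\section{The graphs $G_<$ and $G_\circ$}\label{sec:graphs}

\subsection{Certificates}\label{sec:cert}

The intended record of the run is a chain $c_0<c_1<c_2<\cdots$ in which $c_d\sim c_{d-1}$. The vertices $c_1,\dots,c_L$ stand for the letters, and $c_{L+j}$ stands for position $j$ of the sequence. For $j\ge9$ the vertex $c_{L+j}$ has four left neighbors: a filler, the letter $c_{w_j}$, the position $c_{L+r_j}$ that is read, and the predecessor $c_{L+j-1}$. For $j\le8$ the letter $w_j$ is part of the system and needs no pointer. A small index is recognized by walking down the chain to $c_0$. The end of the walk cannot be described by the absence of left neighbors, since a subgraph certifies only that edges are present. We mark it by a $K_4$ instead.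

Let $S$ be an ordered graph. A vertex $v$ is \emph{regular} in $S$ if it has exactly four left neighbors; they are denoted $v^0<v^1<v^2<v^3$, and $v^3$ is the \emph{predecessor} $\operatorname{prev}v$. A vertex is \emph{basic} in $S$ if it has one, two or three left neighbors and is the smallest vertex of a $K_4$. We write
\begin{itemize}
\item $\operatorname{dep}_S(v)=d$ if $v,\operatorname{prev}v,\dots,\operatorname{prev}^{d-1}v$ are regular and $\operatorname{prev}^dv$ is basic;
\item $\operatorname{dep}_S(v)>k$ if $v,\operatorname{prev}v,\dots,\operatorname{prev}^kv$ are regular.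
\end{itemize}
The second statement needs only $k+1$ vertices of the chain, however long the chain is.

\begin{definition}\label{def:cert}
A \emph{certificate} is a pair $(S,y)$ of an ordered graph $S$ with at most $12(L+10)$ vertices and a regular vertex $y$ of $S$ that satisfies one of \textup{(C1)--(C3)} and one of \textup{(N), (H)}.
\begin{itemize}
\item[(C1)] $\operatorname{dep}_S(y)=d$ for some $1\le d\le L+8$.
\item[(C2)] $\operatorname{dep}_S(y)=L+9$, $\operatorname{dep}_S(y^2)=L+2$ and $\operatorname{dep}_S(y^1)=w_9$.
\item[(C3)] $\operatorname{dep}_S(y)>L+9$, and with $x=\operatorname{prev}y$ there are letters $\lambda,\mu$ such that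
\begin{itemize}
\item[(i)] $\operatorname{dep}_S(x^1)=\lambda$;
\item[(ii)] $\varepsilon(\lambda)=0$ and $y^2=x^2$, or $\varepsilon(\lambda)=1$, $y^2$ is regular and $\operatorname{prev}(y^2)=x^2$;
\item[(iii)] $\operatorname{dep}_S(y^2)=L+i$ for some $1\le i\le8$ with $w_i=\mu$, or $\operatorname{dep}_S(y^2)>L+8$ and $\operatorname{dep}_S((y^2)^1)=\mu$;
\item[(iv)] $\operatorname{dep}_S(y^1)=F(\lambda,\mu)$.
\end{itemize}
\item[(N)] $y$ is not the last vertex of $S$.
\item[(H)] \textup{(C2)} or \textup{(C3)} holds, and $\operatorname{dep}_S(y^1)\in\Lambda_H$.
\end{itemize}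
\end{definition}

Condition (C1) covers the letters and the eight initial positions, (C2) is the first step of the lag system and (C3) a later step; see Figure~\ref{fig:step}. Conditions (N) and (H) are the last demand of the miniature. There are finitely many certificates up to isomorphism, and their list is computable from the lag system, since $w_9=F(w_8,w_2)$ is the only letter of the run beyond $w_8$ that the definition mentions. In every certificate $\operatorname{prev}y$ is regular or basic.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\y in {0/x^1,1.3/(y^2)^1,2.6/y^1,5/x^2,6/y^2,8.6/x,9.6/y}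
 {\fill (\x,0) circle (1.8pt); \node[below] at (\x,-0.08) {$\y$};}
\draw (5,0)--(6,0); \draw (8.6,0)--(9.6,0);
\node at (3.8,0) {$\cdots$}; \node at (7.3,0) {$\cdots$};
\draw (5,0) to[bend left=30] (8.6,0); \draw (6,0) to[bend left=30] (9.6,0);
\draw[dashed] (0,0) to[bend left=35] (8.6,0);
\draw[dashed] (1.3,0) to[bend left=30] (6,0);
\draw[dashed] (2.6,0) to[bend left=35] (9.6,0);
\end{tikzpicture}
\caption{One step of the lag system as a subgraph, when the reading head advances. The vertex $y$ has predecessor $x$; the solid arcs are the reading pointers and the dashed arcs are the letter pointers. If $x^1$ has depth $\lambda$ and $(y^2)^1$ has depth $\mu$, then $y^1$ must have depth $F(\lambda,\mu)$. The order of the three letter vertices depends on the letters.}\label{fig:step}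
\end{figure}

\subsection{Tiles}\label{sec:tiles}

A \emph{tile} is an ordered graph $P_\tau$ that consists of a vertex $\ell$, a \emph{body}, and a clique $Q$ on $h_1<\dots<h_{12}$, in the order $\ell<\text{body}<Q$. The vertex $\ell$ is a leaf adjacent to the \emph{root}. We write $P_\tau^-=P_\tau-\ell$. The tiles are the following.
\begin{itemize}
\item \emph{Certificate tiles}, one for each certificate $(S,y)$: the body is $S$, all of it joined to $h_1$ and $h_3$; the root is $y$.
\item $\alpha$: the body is $o_1<o_2<y<o_3<o_4<o_5$ with $y\sim o_1,o_2$ and $\{y,o_3,o_4,o_5\}$ a clique, all of it joined to $h_1$ and $h_3$; the root is $y$.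
\item $\omega$: the body is $o_1<\dots<o_5$ with $o_5\sim o_1,\dots,o_4$, all of it joined to $h_1$; the root is $h_1$.
\item $\psi_2$ and $\psi_3$: the body is one vertex $o$ joined to $h_1,h_2,h_3$; the root of $\psi_i$ is $h_i$.
\end{itemize}
Certificate tiles and $\alpha$ are \emph{ordinary}; they cover the chain. The tiles $\omega,\psi_2,\psi_3$ cover the first three vertices of the clique that all tiles will share. Two tiles carry the prohibitions that matter: among the neighbors of $h_1$, the tile $\omega$ forbids a fifth left neighbor, and $\alpha$ forbids a vertex with many left neighbors to be the smallest vertex of a $K_4$. The prohibition of a certificate tile adds nothing, because $\ell$ is a fifth left neighbor of its root. We record what is used later.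
\begin{itemize}
\item[(T1)] Each $P_\tau$ is connected, and all its vertices other than $\ell$ have degree at least $2$.
\item[(T2)] The root of an ordinary tile has at least two left neighbors in the body.
\item[(T3)] In a certificate tile the part of the body left of the root contains an edge, because $\operatorname{prev}y$ is regular or basic and so has a left neighbor.
\end{itemize}

\subsection{Assembling the components}\label{sec:G}

Choose $N\ge131$ such that $N\ge|V(P_\tau)|+2$ for all tiles and $N-24$ is at least the number of tiles, and give the tiles distinct indices $i_\tau\in[4,N-21]$. The components of $G_<$ are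
\begin{itemize}
\item the \emph{spine} $D$ on $d_2<\dots<d_N$, with $d_i\sim d_j$ if and only if $0<|i-j|\le9$;
\item the \emph{short edge} $s_1s_2$ and the \emph{long edge} $t_1t_2$;
\item the \emph{cherry} with center $u$ and leaves $u_1,u_2$;
\item the graph $Y$ on $z_1<\dots<z_7$, where $z_5z_6z_7$ is a triangle and $z_1,\dots,z_4$ are joined to $z_5$ and $z_7$;
\item all tiles.
\end{itemize}
The order of the vertices (Figure~\ref{fig:G}) is
\[
u<d_2<u_1<u_2<Y<d_3<\dots<d_{N-1}<t_1<s_1<s_2<d_N<t_2,
\]
with $P_\tau$ placed in the interval $(d_{i_\tau},d_{i_\tau+1})$. For $G_\circ$ we append to this sequence a new component $U$, a clique on $9$ vertices, and then a vertex $d_1$, and close the sequence up cyclically, so that it reads $\dots,d_N,t_2,U,d_1,u,d_2,\dots$. The vertex $d_1$ is adjacent to $d_2,\dots,d_N$ and belongs to the spine $D$ of $G_\circ$. Both graphs are computable from $M$. By (T1) they have no isolated vertices, and their leaves are $s_1,s_2,t_1,t_2,u_1,u_2$ and the vertices $\ell=\ell_\tau$ of the tiles.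

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7,every node/.style={font=\small}]
\foreach \x/\y in {0/u,1/d_2,2/u_1,3/u_2,5.6/d_3,7.4/d_i,10/d_{i+1},11.8/d_{N-1},12.9/t_1,13.7/s_1,14.5/s_2,15.5/d_N,16.5/t_2}
 {\fill (\x,0) circle (2.2pt); \node[below] at (\x,-0.1) {$\y$};}
\draw (3.7,-0.3) rectangle (4.9,0.3); \node at (4.3,0) {$Y$};
\draw (8.05,-0.3) rectangle (9.35,0.3); \node at (8.7,0) {$P_\tau$};
\node at (6.5,0) {$\cdots$}; \node at (10.9,0) {$\cdots$};
\draw (0,0) to[bend left=50] (2,0); \draw (0,0) to[bend left=50] (3,0);
\draw (12.9,0) to[bend left=50] (16.5,0); \draw (13.7,0)--(14.5,0);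
\draw[very thick] (1,0) to[bend left=45] (5.6,0);
\draw[very thick] (7.4,0) to[bend left=55] (10,0);
\draw[very thick] (11.8,0) to[bend left=50] (15.5,0);
\end{tikzpicture}
\caption{The ordered graph $G_<$. Thick arcs are edges of the spine $d_2,\dots,d_N$, of which only three are drawn. The cherry $u_1uu_2$ straddles $d_2$, each tile $P_\tau$ sits in its own gap $(d_i,d_{i+1})$ of the spine, and the long edge $t_1t_2$ passes over the short edge $s_1s_2$ and over $d_N$.}\label{fig:G}
\end{figure}

Each component has one task. The spine is so rigid that in the witness of Section~\ref{sec:backward} a copy of it has only the positions we prepare. The short edge covers $p'$ and the vertices near $p$. The long edge covers vertices far to the right of $p$, and the cherry covers vertices to the left of $p$. Between the reach of the short edge and the reach of the long edge there remains a zone that only tiles can cover, and there the chain has to grow. On the circle, left and right of $p$ are not separated; $d_1$ and $U$ mark where one ends and the other begins.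

\section{A witness forces halting}\label{sec:forward}

Let $G$ be $G_<$ or $G_\circ$, and let $(H,p,p')$ be a witness for $G$. We show that the lag system halts. Let $R$ be the set of vertices right of $p$ in the ordered setting, and the set of all vertices other than $p$, ordered clockwise starting after $p$, in the cyclic setting. So $R$ is linearly ordered, and for $v\in R$ the interval $(p,v)$ is the initial segment $\{x\in R:x<v\}$.

\subsection{Covers and frames}

\begin{definition}
Let $m,y\in R$ and let $\tau$ be a tile. A \emph{$\tau$-cover of $y$ below $m$} is a copy $\pi$ of $P_\tau^-$ in $H[R]$ that sends the root to $y$, has all its vertices $\le m$, and is such that $\{v\in R:v\le\pi(h_{12})\}$ contains no copy of $P_\tau$. A \emph{tile cover} is a $\tau$-cover for some $\tau$. When a cover is fixed, we write $h_j$ for $\pi(h_j)$, and so on.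
\end{definition}

\begin{lemma}\label{lem:cover}
Let $p$ play $\ell_\tau$ in a copy $\Phi$ of $G$ in $H+py$, and let $i=i_\tau$. Then $\Phi(P_\tau^-)\subset(p,\Phi(d_{i+1}))$, and this interval contains no copy of $P_\tau$. If $\Phi(d_{i+1})\le m$, then $\Phi$ restricts to a $\tau$-cover of $y$ below $m$.
\end{lemma}

\begin{proof}
The interval $J=(\Phi(d_i),\Phi(d_{i+1}))$ contains $\Phi(P_\tau)$ and no other vertex of $\Phi$. A copy of $P_\tau$ in $H[J]$ could replace $\Phi(P_\tau)$ and give a copy of $G$ in $H$, so there is none. As $\ell_\tau$ is the first vertex of $P_\tau$, the set $\Phi(P_\tau^-)$ lies in $(p,\Phi(d_{i+1}))\subset J$.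
\end{proof}

When $p$ plays another leaf, we keep track of the components that do not contain the new edge.
\begin{itemize}
\item An \emph{$s$-frame} is a copy $\sigma$ of $G-\{s_1,s_2\}$ in $H$ with $p\in(\sigma(t_1),\sigma(d_N))$.
\item A \emph{$t_1$-frame} is a copy $\varphi$ of $G-\{t_1,t_2\}$ in $H$ with $p\in(\varphi(d_{N-1}),\varphi(s_1))$.
\item In the cyclic setting, a \emph{$t_2$-frame} is a copy $\theta$ of $G-\{t_1,t_2\}$ in $H$ with $p$ between $\theta(d_N)$ and $\theta(U)$, and a \emph{$u$-frame} is a copy $\chi$ of $G-\{u,u_1,u_2\}$ in $H$ with $p\in(\chi(d_2),\chi(z_1))$.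
\end{itemize}
A copy of $G$ in $H+py$ in which $p$ plays $s_1$ or $s_2$, $t_1$, $t_2$, $u_1$ or $u_2$ restricts to a frame of the corresponding kind.

\begin{lemma}\label{lem:sframe}
There is an $s$-frame, and for every $s$-frame $\sigma$ the interval $(\sigma(t_1),\sigma(d_N))$ spans no edge of $H$.
\end{lemma}

\begin{proof}
The edge $pp'$ plays a one-edge component of $G$ whose ends are consecutive in $G$. The ends of the long edge are not consecutive: $s_1$ lies in $(t_1,t_2)$, and in $G_\circ$ the vertex $d_1$ lies in $(t_2,t_1)$. So $pp'$ plays the short edge, and an $s$-frame exists. The interval $(\sigma(t_1),\sigma(d_N))$ contains no vertex of $\sigma$, so an edge in it would play the short edge in a copy of $G$ in $H$.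
\end{proof}

\subsection{The chain}

The next proposition contains the part of the argument that is common to both settings. The vertex $\eta$ is where the reach of the short edge ends, and $q$ is where the reach of the long edge begins. Hypothesis (c) is the prohibition of the long edge: an edge from $x<\kappa$ to a vertex beyond $q$ passes over an edge that starts at $\kappa$ and over $q$, just as $t_1t_2$ passes over $s_1s_2$ and $d_N$. The bound $m$ and the second alternative in (e) are needed only on the circle.

\begin{proposition}\label{prop:core}
Work in the ordered graph $H[R]$. Let $\eta,\kappa,q,m\in R$ satisfy $\eta<q$, $\kappa<q\le m$ and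
\begin{itemize}
\item[(a)] no edge has both ends $<\eta$;
\item[(b)] $\kappa$ is the largest vertex $x$ for which there is an edge $xv$ with $x<v<q$;
\item[(c)] no $x<\kappa$ has a neighbor in $(q,m]$;
\item[(d)] $\eta$ has a tile cover below $m$;
\item[(e)] every $y$ with $\eta\le y\le\kappa$ has a tile cover below $m$, or the interval $(y,q)$ contains a $9$-clique.
\end{itemize}
Then the lag system halts.
\end{proposition}

\begin{proof}
All covers are below $m$. We use (b) in this form: if $x<v<q$ and $x\sim v$, then $x\le\kappa$. A priori the covers of different vertices use different cliques $Q$, and then their prohibitions concern unrelated neighborhoods. Steps 1--4 show that (b) and (c) leave only the position $h_1=\kappa$, $h_3=q$. Steps 5--7 then run the argument of Section~\ref{sec:mini}.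

\medskip\noindent\emph{Step 1. An ordinary cover with a body vertex $x<\kappa$ has $h_3\le q$ and $h_1\le\kappa$.} Since $x\sim h_3$ and $h_3\le m$, hypothesis (c) gives $h_3\le q$. Then $h_1<h_2<q$, and (b) applied to $h_1h_2$ gives $h_1\le\kappa$.

\medskip\noindent\emph{Step 2. $\eta\le\kappa$.} Suppose $\kappa<\eta$. By (a), no edge has both ends $\le\kappa$. By (b) and $\eta<q$, every left neighbor of $\eta$ is $\le\kappa$. Take the cover of $\eta$ given by (d). If it is ordinary, $\eta$ has left neighbors $x<x'$ in the body by (T2); then $x<x'\le\kappa$, and Step 1 gives $h_1\le\kappa<\eta$, although the root $\eta$ precedes $h_1$. In the other cases $\eta$ has two adjacent left neighbors, which form an edge with both ends $\le\kappa$: they are $o_1,o_5$ for $\omega$, where $\eta=h_1$; $o,h_1$ for $\psi_2$, where $\eta=h_2$; and $h_1,h_2$ for $\psi_3$, where $\eta=h_3$.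

\medskip\noindent\emph{Step 3. $\kappa$ has an $\omega$-cover.} By Step 2, (e) applies to $\kappa$. By (b) the interval $(\kappa,q)$ spans no edge, so $\kappa$ has a tile cover. If it is ordinary, a body vertex left of the root is $<\kappa$, so $h_1\le\kappa$ by Step 1, although $h_1$ follows the root $\kappa$. If it is a $\psi_i$-cover, then $h_1<h_i=\kappa$, so (c) gives $h_j\le q$ for all $j$; then $h_4h_5$ is an edge with $\kappa<h_4<h_5<h_6\le q$, contrary to (b). So it is an $\omega$-cover.

Let $\mathcal N$ be the set of left neighbors of $\kappa$. The $\omega$-cover has $h_1=\kappa$, and its clique $Q$ extends any $\ell<o_1<\dots<o_5$ in $\mathcal N$ with $o_5\sim o_1,\dots,o_4$ to a copy of $P_\omega$ that ends at $h_{12}$. No such copy exists. Taking for $\ell$ a fifth left neighbor, we obtain: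
\begin{itemize}
\item[(P1)] every vertex of $\mathcal N$ has at most four left neighbors in $\mathcal N$.
\end{itemize}
In particular $\mathcal N$ contains no $6$-clique.

\medskip\noindent\emph{Step 4. Every $y$ with $\eta\le y<\kappa$ has an ordinary cover with $h_1=\kappa$ and $h_3=q$.} Call such $y$ \emph{good}. A good vertex is a body vertex of its cover, so it lies in $\mathcal N$. Suppose that $y$ is the largest vertex of $[\eta,\kappa)$ that is not good. Then $(y,\kappa)\subset\mathcal N$, and it suffices to find a $6$-clique in $(y,\kappa)$. We apply (e) to $y$.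

Suppose that $(y,q)$ contains a clique $v_1<\dots<v_9$. Then $v_8\le\kappa$ by (b), and $v_1,\dots,v_6$ lie in $(y,\kappa)$.

Suppose that $y$ has a tile cover. We first show $h_1<\kappa$. For $\omega$ and $\psi_i$ this holds as $h_1\le y<\kappa$. For an ordinary cover, Step 1 with $x=y$ gives $h_3\le q$ and $h_1\le\kappa$. If $h_3=q$, then $h_1\sim h_4\in(q,m]$, so $h_1=\kappa$ by (c), and $y$ is good, which it is not. So $h_3<q$, and (b) gives $h_1<h_2\le\kappa$. Now $h_1<\kappa$ and (c) give $h_{12}\le q$, and (b) applied to $h_{10}h_{11}$ gives $h_{10}\le\kappa$. In every tile the root precedes $h_4$. So $h_4,\dots,h_9$ lie in $(y,\kappa)$.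

\medskip\noindent\emph{Step 5. Depth is well defined.} Let $W=[\eta,\kappa)$. By (a),
\begin{equation}\label{eq:W}
\text{every } v<\kappa \text{ that has a left neighbor lies in } W.
\end{equation}
The vertex $o_5$ of the $\omega$-cover of $\kappa$ shows that $W\ne\emptyset$, so $\eta\in W$. For each $y\in W$ fix a cover as in Step 4, and let $S(y)$ be the image of its body, with the edges of the body. It lies in the set $\mathcal N^*$ of vertices of $\mathcal N$ adjacent to $q$. Call $y$ a \emph{base vertex} if the fixed cover is an $\alpha$-cover and a \emph{chain vertex} if it comes from a certificate tile; in the second case $(S(y),y)$ is a certificate. By (a) and (T3), $\eta$ is a base vertex. The clique $Q$ of its cover has $h_1=\kappa$ and $h_3=q$, and no copy of $P_\alpha$ ends at its vertex $h_{12}$. Therefore: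
\begin{itemize}
\item[(P2)] no vertex of $\mathcal N^*$ with three left neighbors in $\mathcal N^*$ is the smallest vertex of a $K_4$ in $\mathcal N^*$.
\end{itemize}
Let $y$ be a chain vertex, $S=S(y)$ and $v\in S$. We claim:
\begin{itemize}
\item[(i)] if $v$ is regular in $S$, then $v$ is a chain vertex, and its left neighbors in $S$ are all its left neighbors in $\mathcal N$;
\item[(ii)] if $v$ is basic in $S$, then $v$ is a base vertex.
\end{itemize}
In both cases $v\in W$ by~\eqref{eq:W}. In case (i), $v$ has four left neighbors in $S\subset\mathcal N^*$, and no more in $\mathcal N$ by (P1). If $v$ were a base vertex, it would be the smallest vertex of a $K_4$ in $S(v)\subset\mathcal N^*$, contrary to (P2). In case (ii), $v$ is the smallest vertex of a $K_4$ in $S\subset\mathcal N^*$. If $v$ were a chain vertex, it would have four left neighbors in $S(v)\subset\mathcal N^*$, again contrary to (P2).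

By (i), applied to $v=y$ and to any other certificate, a chain vertex $v$ has exactly four left neighbors $v^0<v^1<v^2<v^3$ in $\mathcal N$, and these are its left neighbors in every $S(y)$ in which it is regular. Moreover $v^3$ is regular or basic in $S(v)$, so $v^3\in W$. Define $\operatorname{depth}(v)=0$ for base vertices and $\operatorname{depth}(v)=1+\operatorname{depth}(v^3)$ for chain vertices; the recursion ends since $v^3<v$. For $S=S(y)$ as above, (i) and (ii) give by induction on $d$ and $k$
\begin{equation}\label{eq:depth}
\operatorname{dep}_S(v)=d\Rightarrow v\in W,\ \operatorname{depth}(v)=d;\qquad \operatorname{dep}_S(v)>k\Rightarrow v\in W,\ \operatorname{depth}(v)>k.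
\end{equation}

\medskip\noindent\emph{Step 6. If $y\in W$ has depth $L+j$ with $j\ge9$, then $y^1,y^2\in W$, $\operatorname{depth}(y^1)=w_j$ and $\operatorname{depth}(y^2)=L+r_j$.} We use induction on $j$. The vertex $y$ is a chain vertex; let $S=S(y)$. By~\eqref{eq:depth}, the cases (C1), (C2), (C3) force $\operatorname{depth}(y)$ to be at most $L+8$, equal to $L+9$, greater than $L+9$. So for $j=9$ we are in case (C2), which gives the claim because $r_9=2$. Let $j\ge10$, so that (C3) holds with some $\lambda,\mu$. The vertex $x=y^3$ is regular in $S$ and has depth $L+j-1$. By induction $\operatorname{depth}(x^1)=w_{j-1}$ and $\operatorname{depth}(x^2)=L+r_{j-1}$. Then (C3)(i) gives $\lambda=w_{j-1}$. By (C3)(ii), either $\varepsilon(\lambda)=0$ and $y^2=x^2$, or $\varepsilon(\lambda)=1$ and $y^2$ is a chain vertex with predecessor $x^2$; in both cases $y^2\in W$ and $\operatorname{depth}(y^2)=L+r_{j-1}+\varepsilon(w_{j-1})=L+r_j$. In the first alternative of (C3)(iii), $i=r_j$ and $\mu=w_{r_j}$. In the second, $L+r_j>L+8$, so $9\le r_j<j$; induction applied to $y^2$ gives $\operatorname{depth}((y^2)^1)=w_{r_j}$, and again $\mu=w_{r_j}$.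 By (C3)(iv), $y^1\in W$ and $\operatorname{depth}(y^1)=F(w_{j-1},w_{r_j})=w_j$.

\medskip\noindent\emph{Step 7. The last vertex.} Let $y=\max W$. A vertex of $S(y)$ after $y$ would lie in $(y,\kappa)\subset W$, so $y$ is the last vertex of $S(y)$. Hence $y$ is not a base vertex, and (N) fails for its certificate. So (H) holds: $y$ has depth $L+j$ with $j\ge9$, and $\operatorname{depth}(y^1)\in\Lambda_H$ by~\eqref{eq:depth}. By Step 6, $w_j\in\Lambda_H$.
\end{proof}

Finiteness of $H$ entered in the choice of a largest vertex in Steps 4 and 7 and in the definition of depth. It remains to find $\eta,\kappa,q,m$.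

\subsection{The ordered setting}

Let $G=G_<$. If $p$ plays $s_2$, $t_2$, $u_1$ or $u_2$, then its neighbor $y$ precedes $p$. So a vertex $y\in R$ is covered via $s_1$, $t_1$ or some $\ell_\tau$.

There is a $t_1$-frame. Indeed, let $y$ be the largest non-isolated vertex of $H$; it lies in $R$, because $\sigma(d_N)\in R$ for an $s$-frame $\sigma$. A cover of $y$ via $s_1$ or $\ell_\tau$ would map $d_N$ to a non-isolated vertex of $H$ larger than $y$. So $y$ is covered via $t_1$.

Let $\eta$ be the maximum of $\sigma(d_N)$ over all $s$-frames $\sigma$, let $q$ be the minimum of $\varphi(d_N)$ over all $t_1$-frames, attained by $\varphi$, and let $m=\max R$. The edge $\varphi(s_1)\varphi(s_2)$ lies in $(p,q)$, so the vertex $\kappa$ of hypothesis (b) exists; fix an edge $\kappa v$ with $\kappa<v<q$.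

Hypothesis (a) holds by Lemma~\ref{lem:sframe}, and applied to the edge $\varphi(s_1)\varphi(s_2)$ it gives $\eta\le\varphi(s_2)<q$. For (c), suppose $p<x<\kappa$ and $x\sim y>q$. The last four vertices of $G-\{t_1,t_2\}$ are $d_{N-1},s_1,s_2,d_N$, and
\[
\varphi(d_{N-1})<p<x<\kappa<v<q=\varphi(d_N)<y.
\]
So changing $\varphi$ by $t_1,s_1,s_2,t_2\mapsto x,\kappa,v,y$ gives a copy of $G$ in $H$, a contradiction. For (d) and (e), let $\eta\le y\le q$. A cover via $s_1$ gives $y<\sigma(d_N)\le\eta$ for an $s$-frame $\sigma$, and a cover via $t_1$ gives $y>\varphi'(d_N)\ge q$ for a $t_1$-frame $\varphi'$. So $y$ is covered via some $\ell_\tau$ and has a tile cover below $m$ by Lemma~\ref{lem:cover}. Proposition~\ref{prop:core} shows that the lag system halts.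

\subsection{The cyclic setting}\label{sec:cyc}

Let $G=G_\circ$. Now every leaf can be played with $y\in R$. Table~\ref{tab:cyc} lists the order in which the vertices of a copy of $G$ in $H+py$ appear along $R$. All comparisons below refer to the order of $R$.

\begin{table}[ht]
\centering
\begin{tabular}{c|l}
$p$ plays & order along $R$\\ \hline
$s_1$ & $y<d_N<t_2<U<d_1<u<d_2<\dots<d_{N-1}<t_1$\\
$s_2$ & $d_N<t_2<U<d_1<u<d_2<\dots<d_{N-1}<t_1<y$\\
$t_1$ & $s_1<s_2<d_N<y<U<d_1<u<d_2<\dots<d_{N-1}$\\
$t_2$ & $U<d_1<u<d_2<\dots<d_{N-1}<y<s_1<s_2<d_N$\\
$u_1$ & $u_2<Y<d_3<\dots<d_N<t_2<U<d_1<y<d_2$\\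
$u_2$ & $Y<d_3<\dots<d_N<t_2<U<d_1<y<d_2<u_1$\\
$\ell_\tau$ & $P_\tau^-<d_{i_\tau+1}<\dots<d_N<t_2<U<d_1<u<\dots<d_{i_\tau}$, \ with $y\in P_\tau^-$
\end{tabular}
\caption{A copy of $G_\circ$ in $H+py$, read clockwise from $p$.}\label{tab:cyc}
\end{table}

Two difficulties are new. A $t_1$-frame $\varphi$ covers only the vertices between $\varphi(d_N)$ and $\varphi(U)$; we say that $\varphi$ \emph{reaches} $y$ if $\varphi(d_N)<y<\min\varphi(U)$. So the prohibition (c) holds only up to some vertex $m$, and we need an $m$ beyond all tile covers. We find it inside one frame of the kinds that cover the far end of $R$. Also, if $q$ is chosen among the frames that reach $m$, other $t_1$-frames may reach vertices before $q$; the edge $d_Nd_1$ will confine them and produce the $9$-clique of (e).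

\medskip\noindent\emph{The vertices $\eta$ and $m_0$.} Let $\eta$ be the maximum of $\sigma(d_N)$ and $m_0$ the minimum of $\sigma(t_1)$ over all $s$-frames $\sigma$. By Lemma~\ref{lem:sframe}, neither $(p,\eta)$ nor $\{v\in R:v>m_0\}$ spans an edge. The frame that attains $m_0$ has its clique $\sigma(U)$ before $m_0$, so $m_0\le\eta$ is impossible. Thus $\eta<m_0$, and by the first two rows of the table no $y$ with $\eta\le y\le m_0$ is covered via $s_1$ or $s_2$. The vertex $\eta$ is covered via some $\ell_\tau$, because in the rows $t_1$, $t_2$, $u_i$ an edge of $H$ precedes $y$, namely $s_1s_2$, an edge of $U$, an edge of $Y$. The vertex $m_0$ is covered via $u_1$ or $u_2$, because in the rows $t_1$, $t_2$, $\ell_\tau$ an edge of $H$ follows $y$, namely an edge of $U$, $s_1s_2$, an edge of $U$. In particular there is a $u$-frame $\chi$ with $\chi(d_1)<m_0$.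

\medskip\noindent\emph{The vertices $m_1$ and $m$.} Let $m_1$ be the minimum of $\chi(d_1)$ over all $u$-frames $\chi$ and of $\theta(d_{N-1})$ over all $t_2$-frames $\theta$. Then $m_1<m_0$. Let $\Xi$ be a frame that attains $m_1$. If $\Xi=\chi$ is a $u$-frame, put $m=\chi(d_N)$ and $\mathcal U=\chi(U)$. If $\Xi=\theta$ is a $t_2$-frame, put $m=\theta(d_{N-19})$ and $\mathcal U=\{\theta(d_{N-18}),\dots,\theta(d_{N-10})\}$, which is a clique because the indices differ by at most $8$. In both cases $\mathcal U$ is a $9$-clique in $(m,m_1)$, and, as $4\le i_\tau\le N-21$, the table shows that $(p,m)$ contains the copy $\Xi(P_\tau)$ of every tile. These copies have edges, so $\eta<m$. We have $\eta<m<m_1<m_0$ and the following two facts.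
\begin{itemize}
\item[(F1)] \emph{Every $y$ with $\eta\le y\le m_1$ is reached by a $t_1$-frame or covered via some $\ell_\tau$.} It is not covered via $s_i$, and a cover via $u_i$ or $t_2$ gives $y>\chi(d_1)\ge m_1$ or $y>\theta(d_{N-1})\ge m_1$.
\item[(F2)] \emph{If $y$ is covered via $\ell_\tau$, then $y<m$ and $y$ has a $\tau$-cover below $m$.} Let $\Phi$ be the copy of $G$. If $\Phi(d_{i_\tau+1})\ge m$, then $(p,\Phi(d_{i_\tau+1}))$ contains $\Xi(P_\tau)$, contrary to Lemma~\ref{lem:cover}. So $\Phi(d_{i_\tau+1})<m$, and the same lemma gives the claim.
\end{itemize}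
Hence every vertex of $[m,m_1]$ is reached by a $t_1$-frame.

\medskip\noindent\emph{The vertices $q$ and $\kappa$.} Let $q$ be the minimum of $\varphi(d_N)$ over all $t_1$-frames that reach $m$, attained by $\varphi_1$. Then $q<m$. The edge $\varphi_1(s_1)\varphi_1(s_2)$ lies in $(p,q)$, so $\kappa$ as in (b) exists, with an edge $\kappa v$, $\kappa<v<q$, and $\eta\le\varphi_1(s_2)<q$. Hypotheses (a) and (b) hold, and (d) holds by (F2). We prove a stronger form of (c), which is needed for (e).
\begin{itemize}
\item[(c$^+$)] No $x<\kappa$ has a neighbor $y\in(q,m_1]$.
\end{itemize}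
It suffices to find a $t_1$-frame $\varphi$ that reaches $y$ and has $\varphi(d_N)\ge q$. Then
\[
x<\kappa<v<\varphi(d_N)<y<\min\varphi(U),
\]
and by the row $t_1$ of the table, changing $\varphi$ by $t_1,s_1,s_2,t_2\mapsto x,\kappa,v,y$ gives a copy of $G$ in $H$. If $y\le m$, take $\varphi=\varphi_1$, as $\varphi_1(d_N)=q<y\le m<\min\varphi_1(U)$. If $y>m$, take any $t_1$-frame $\varphi$ that reaches $y$. Were $\varphi(d_N)<q$, then $\varphi(d_N)<m<y<\min\varphi(U)$, so $\varphi$ would reach $m$, contrary to the choice of $q$.

For (e), let $\eta\le y\le\kappa$, and suppose that $y$ has no tile cover below $m$. By (F1) and (F2), a $t_1$-frame $\varphi$ reaches $y$. Then $\varphi(d_N)<y\le\kappa$ and $\varphi(d_N)\sim\varphi(d_1)$, so (c$^+$) gives $\varphi(d_1)\le q$ or $\varphi(d_1)>m_1$. In the second case $\varphi(d_N)<q<m<\mathcal U<m_1<\varphi(d_1)$. Between $\varphi(d_N)$ and $\varphi(d_1)$ the frame has only $\varphi(U)$, so replacing $\varphi(U)$ by $\mathcal U$ gives a $t_1$-frame that reaches $m$ and maps $d_N$ below $q$, contrary to the choice of $q$. So $\varphi(d_1)\le q$, and $\varphi(U)\subset(y,\varphi(d_1))\subset(y,q)$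 is the required $9$-clique. Proposition~\ref{prop:core} applies. We have proved the following.

\begin{proposition}\label{prop:forward}
If $G_<$ or $G_\circ$ has a witness, then the lag system halts.
\end{proposition}

\section{Halting yields a witness}\label{sec:backward}

Suppose that the lag system halts. Let $j^*\ge9$ be minimal with $w_{j^*}\in\Lambda_H$, and put $J=L+j^*\ge L+9$. We first build the chain together with the common clique, and then surround it with one frame for each way of covering.

\subsection{The core}

The \emph{core} $C$ is the ordered graph on
\[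
f_0<f_1<f_2<c_0<c_1<\dots<c_J<g_1<\dots<g_{12}.
\]
Let $A=\{f_0,f_1,f_2,c_0,\dots,c_J\}$ and $Q^*=\{g_1,\dots,g_{12}\}$. The set $Q^*$ is a clique, $g_1$ and $g_3$ are joined to all of $A$, and $g_2\sim f_0$. Inside $A$ the fillers $f_0,f_1,f_2$ have no left neighbors, and the left neighbors of the other vertices are
\[
\begin{array}{ll}
c_0:\ f_0,f_2; & c_3:\ f_0,c_0,c_1,c_2;\\
c_1:\ f_0,f_1,f_2,c_0; & c_d:\ f_0,f_1,f_2,c_{d-1}\quad(4\le d\le L+8);\\
c_2:\ f_0,f_2,c_0,c_1; \qquad& c_{L+j}:\ f_0,\ c_{w_j},\ c_{L+r_j},\ c_{L+j-1}\quad(9\le j\le j^*).
\end{array}
\]
There are no other edges. In the notation of Proposition~\ref{prop:core}, the vertices $c_0,g_1,g_3$ will be $\eta,\kappa,q$. Since $1\le w_j\le L<L+r_j\le L+j-7$, the four vertices in the last line are distinct and listed in increasing order. Hence: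
\begin{itemize}
\item[(A1)] each $c_d$ with $d\ge1$ has exactly four left neighbors in $A$, the first being $f_0$ and the last $c_{d-1}$; the other vertices of $A$ have at most two; so a clique in $A$ has at most five vertices.
\end{itemize}
The set $\{c_0,c_1,c_2,c_3\}$ is a clique; it marks $c_0$ as basic. No later vertex may carry such a mark, and this is the one place where we use $w_j\neq w_{j-1}$.

\begin{lemma}\label{lem:K4}
No $c_d$ with $d\ge1$ is the smallest vertex of a $K_4$ in $A$.
\end{lemma}

\begin{proof}
Let $c_d<v_1<v_2<v_3$ be a clique. Then $v_3$ has three left neighbors among $c_1,c_2,\dots$. The vertices $c_1,\dots,c_{L+8}$ have at most two such, so $v_3=c_{L+j}$ with $j\ge9$, and $d=w_j\le L$, $v_2=c_{L+j-1}$. We have $c_d\sim v_2$. If $j=9$, the only left neighbor of $v_2=c_{L+8}$ among $c_1,c_2,\dots$ is $c_{L+7}$, and $L+7>d$. If $j\ge10$, the only left neighbor of $v_2$ among $c_1,\dots,c_L$ is $c_{w_{j-1}}$, so $w_j=w_{j-1}$, contrary to Lemma~\ref{lem:lag}.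
\end{proof}

\begin{lemma}\label{lem:demands}
Each $y\in\{c_0,\dots,c_J,g_1,g_2,g_3\}$ is the root of a copy of $P_\tau^-$ in $C$ for some tile $\tau=\tau(y)$.
\end{lemma}

\begin{proof}
In all cases $h_i\mapsto g_i$. For $g_1$ take $\omega$ with body $f_0,f_1,f_2,c_0,c_1$. For $g_2,g_3$ take $\psi_2,\psi_3$ with $o=f_0$. For $c_0$ take $\alpha$ with body $f_0,f_2,c_0,c_1,c_2,c_3$. Let $y=c_d$ with $1\le d\le J$. As $A$ is joined to $g_1$ and $g_3$, it suffices to find $X\subset A$ such that $(S,y)$ is a certificate for the induced subgraph $S=C[X]$.

Let $X$ consist of $A_0=\{f_0,f_1,f_2,c_0,\dots,c_{L+9}\}$, of $c_{d+1}$ if $d<J$, and, if $d=L+j$ with $j\ge10$, of the vertices $c_i$ with $\max(1,e-L-9)\le i\le e$ for $e\in\{d,L+r_j\}$ together with their left neighbors. Then $|X|\le(L+13)+1+2\cdot5(L+10)\le12(L+10)$. A vertex $c_i\in X$ with $i\ge1$ whose left neighbors all lie in $X$ is regular in $S$ with predecessor $c_{i-1}$. The set $A_0$ contains the left neighbors of its members, and $c_0$ is basic in $S$. So $\operatorname{dep}_S(c_e)=e$ for $0\le e\le L+9$.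

This gives (C1) for $d\le L+8$, and (C2) for $d=L+9$, where $y^1=c_{w_9}$ and $y^2=c_{L+2}$. Let $d=L+j$ with $j\ge10$; we check (C3) with $\lambda=w_{j-1}$ and $\mu=w_{r_j}$. The vertices $c_d,\dots,c_{d-L-9}$ have positive indices and are regular in $S$, so $\operatorname{dep}_S(y)>L+9$. For $x=c_{L+j-1}$ we have $x^1=c_{w_{j-1}}$, which gives (i), and $x^2=c_{L+r_{j-1}}$. The vertex $y^2=c_{L+r_j}$ is regular in $S$ with predecessor $c_{L+r_j-1}$, and $r_j=r_{j-1}+\varepsilon(\lambda)$, which gives (ii). If $r_j\le8$, then $\operatorname{dep}_S(y^2)=L+r_j$, the first alternative of (iii). If $r_j\ge9$, then for $e=L+r_j$ the vertices $c_e,\dots,c_{e-L-8}$ have positive indices and are regular in $S$, so $\operatorname{dep}_S(y^2)>L+8$, and $(y^2)^1=c_{w_{r_j}}$ has $\operatorname{dep}_S$ equal to $\mu$. Finally $y^1=c_{w_j}$ and $w_j=F(\lambda,\mu)$, which is (iv). Condition (N) holds for $d<J$, and (H) holds for $d=J$, since then $\operatorname{dep}_S(y^1)=w_{j^*}$.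
\end{proof}

The core also respects all prohibitions. For $\omega$ this is the purpose of the filler $f_0$: the leaf $\ell$ of $P_\omega$ need not be adjacent to $o_5$, so a vertex with four left neighbors is harmless only if the first of them is the first vertex of $A$.

\begin{lemma}\label{lem:prohib}
The core contains no copy of any tile $P_\tau$.
\end{lemma}

\begin{proof}
A clique of $C$ that contains some $g_i$ with $i\ge4$ lies in $Q^*$, and any other clique lies in $A\cup\{g_1,g_2,g_3\}$ and has at most $5+3$ vertices by (A1). So a copy of $P_\tau$ maps $h_i$ to $g_i$ for all $i$, and it maps $\ell$ and the body into $A$. For a certificate tile the root would have five left neighbors in $A$, contrary to (A1). For $\alpha$ the root has three left neighbors in $A$, so it is some $c_d$ with $d\ge1$, and it is the smallest vertex of a $K_4$ in $A$, contrary to Lemma~\ref{lem:K4}. For $\omega$ the vertex $o_5$ has four left neighbors in $A$, so $o_1=f_0$ by (A1). For $\psi_2,\psi_3$ the vertex $o\in A$ is adjacent to $g_2$, so $o=f_0$. In the last two cases no vertex of $A$ is left for $\ell$, which precedes the body.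
\end{proof}

\subsection{The graph $H$}

Let $\mathcal T$ be the set of tiles $\tau(y)$ of Lemma~\ref{lem:demands}, and let $G$ be $G_<$ or $G_\circ$. Take two new vertices $b^-,b^+$, which will bound the core on the left and on the right. For each $X\in\{s,t,u\}\cup\mathcal T$ take a graph $K_X$, a copy of $G$ with one component removed; the vertex of $K_X$ that corresponds to $v\in V(G)$ is $v^X$, and the spine of $K_X$ is $D^X$. Some vertices are identified with vertices of $C\cup\{b^-,b^+\}$ as listed; the others are new and are called the \emph{private} vertices of $K_X$.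
\[
\begin{array}{ll}
K_s\cong G-\{s_1,s_2\}: & d_N^s=c_0;\\[2pt]
K_t\cong G-\{t_1,t_2\}: & d_{N-1}^t=b^-,\quad s_1^t=g_1,\quad s_2^t=g_2,\quad d_N^t=g_3;\\[2pt]
K_u\cong G-\{u,u_1,u_2\}: & d_2^u=b^-,\quad (z_1^u,\dots,z_7^u)=(f_0,f_1,f_2,c_0,c_1,c_2,g_1),\quad d_3^u=g_3;\\[2pt]
K_\tau\cong G-V(P_\tau): & d_{i_\tau}^\tau=b^-,\quad d_{i_\tau+1}^\tau=b^+.
\end{array}
\]
The edges of the short edge of $K_t$ and of the graph $Y$ of $K_u$ are edges of $C$: we have $g_1\sim g_2$, the vertices $f_0,f_1,f_2,c_0$ are adjacent to $c_1$ and $g_1$, and $c_1c_2g_1$ is a triangle.

\medskip\noindent\emph{Order in the ordered setting.} Write $[K_X]$ for the private vertices of $K_X$ in their order in $G$, and split $[K_\tau]$ into the parts $[K_\tau]^-$ before $d_{i_\tau}$ and $[K_\tau]^+$ after $d_{i_\tau+1}$. The order is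
\[
[K_t],\ [K_\tau]^-\ (\tau\in\mathcal T),\ [K_s]\setminus\{t_2^s\},\ b^-,\ \text{leaves},\ p,\ p',\ C,\ b^+,\ [K_\tau]^+\ (\tau\in\mathcal T),\ [K_u],\ t_2^s.
\]
Let $O$ be the set of vertices before $b^-$. Each $K_X$ receives the order of $G$. In $G-\{t_1,t_2\}$ everything else precedes $d_{N-1}<s_1<s_2<d_N$, and $b^-<g_1<g_2<g_3$. In $G-\{u,u_1,u_2\}$ everything else follows $d_2<Y<d_3$, and $b^-<f_0<\dots<g_1<g_3$. In $G-\{s_1,s_2\}$ the last vertices are $d_{N-1}<t_1<d_N<t_2$, and $t_1^s<c_0<t_2^s$. In $G-V(P_\tau)$ the vertices $d_{i_\tau},d_{i_\tau+1}$ are consecutive.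

\medskip\noindent\emph{Order in the cyclic setting.} Clockwise from $b^-$ the order is
\[
b^-,\ \text{leaves},\ p,\ p',\ C,\ b^+,\ [K_u],\ [K_t],\ [K_\tau]\ (\tau\in\mathcal T),\ [K_s],
\]
where each block lists the private vertices in the cyclic order of $G$: the block $[K_u]$ starts after $d_3$ and ends with $d_1$; the block $[K_t]$ is $U,d_1,u,d_2,\dots,d_{N-2}$; the block $[K_\tau]$ starts after $d_{i_\tau+1}$ and ends before $d_{i_\tau}$; the block $[K_s]$ is $t_2,U,d_1,u,d_2,\dots,d_{N-1},t_1$. Let $O=(d_1^u,b^-)$, the union of the blocks $[K_t],[K_\tau],[K_s]$. Each $K_X$ receives the cyclic order of $G$: read clockwise, $K_u$ is $d_2,Y,d_3,[K_u]$; $K_t$ is $d_{N-1},s_1,s_2,d_N,[K_t]$; $K_\tau$ is $d_{i_\tau},d_{i_\tau+1},[K_\tau]$; and $K_s$ is $d_N,[K_s]$.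

\medskip In both settings each $y\in O$ gets a new \emph{leaf} $y^*$ adjacent only to $y$; the leaves are placed right after $b^-$, in any order. The graph $H$ is the union of $C$, the graphs $K_X$, the edges $yy^*$, and the isolated vertices $p,p'$. In both settings $t_1^s$ comes right before $b^-$, and $d_{N-1}^s$ right before $t_1^s$. The only components of the $K_X$ that have both private and non-private vertices are the spines. This gives the following description of neighborhoods.
\begin{itemize}
\item[(H1)] A private vertex $y$ of $K_X$ is adjacent only to private vertices of $K_X$, to $y^*$ if $y\in O$, and to non-private vertices of $D^X$, which are $c_0$ for $X=s$; $b^-,g_3$ for $X=t,u$; and $b^-,b^+$ for $X\in\mathcal T$.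
\item[(H2)] A vertex of $C$ other than $c_0,g_3$ has all its neighbors in $C$. The neighbors of $c_0$ outside $C$ are private vertices of $D^s$, and they lie in $O$.
\item[(H3)] The neighbors of $b^-$ and $b^+$ are vertices of spines. Among $b^-,b^+,c_0,g_3$ the edges are $b^-g_3$, $b^-b^+$ and $c_0g_3$.
\end{itemize}

\begin{lemma}\label{lem:covered}
For every $y\ne p$ the graph $H+py$ contains $G$.
\end{lemma}

\begin{proof}
We go through the vertices in four groups.

Let $y$ be $b^-$, a leaf, $p'$, $f_0$, $f_1$ or $f_2$. Then $p$ and $y$ lie in $(t_1^s,c_0)=(t_1^s,d_N^s)$, which contains no vertex of $K_s$. So $K_s$ together with $py$ as the short edge is a copy of $G$.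

Let $y\in\{c_0,\dots,c_J,g_1,g_2,g_3\}$ and $\tau=\tau(y)$. The copy of $P_\tau^-$ in $C$ with $p$ as $\ell$ is a copy of $P_\tau$ in $(b^-,b^+)=(d^\tau_{i_\tau},d^\tau_{i_\tau+1})$, and $K_\tau$ completes it.

Let $y>g_3$ in the ordered setting, and $y\in\{g_4,\dots,g_{12},b^+\}\cup[K_u]$ in the cyclic setting. Use $K_t$ with $t_1\mapsto p$, $t_2\mapsto y$. Here $p\in(b^-,g_1)=(d_{N-1}^t,s_1^t)$, and $y$ follows $g_3=d_N^t$; in the cyclic setting it precedes $U^t$, the beginning of $[K_t]$.

The remaining vertices form $O$. For $y\in O$ use $K_u$ with $u\mapsto y$, $u_1\mapsto y^*$, $u_2\mapsto p$. The vertex $y$ precedes $b^-=d_2^u$, the first vertex of $K_u$, in the ordered setting and lies in $(d_1^u,d_2^u)$ in the cyclic setting, and $y^*,p$ lie in this order in $(b^-,f_0)=(d_2^u,z_1^u)$.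
\end{proof}

\subsection{$H$ avoids $G$}

The graphs $K_X$ are large and share vertices, so a copy of $G$ might combine parts of several of them. The spine reduces the possibilities to one case for each $X$.

\begin{lemma}\label{lem:spine}
Every copy of $D$ in $H$ is of the form $d_i\mapsto d_i^X$ for some $X$.
\end{lemma}

\begin{proof}
Every vertex of $D$ has degree at least $9$. Deleting at most two vertices leaves $D$ connected, since consecutive remaining vertices among $d_2,\dots,d_N$ have indices that differ by at most $3$, and $d_1$, if present, is adjacent to all of them.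

Let $\hat D$ be the image of a copy of $D$. By the degree condition it avoids $p,p'$ and the leaves. Let $Z$ be a component of some $K_X$ all of whose vertices are private. By (H1) the neighbors of $Z$ outside $Z$ are leaves, so if $\hat D$ met $Z$, it would lie in $Z$. But $|Z|\le\max(9,\max_\tau|V(P_\tau)|)<N-1\le|V(D)|$ by the choice of $N$. Hence $\hat D$ lies in $V_0=V(C)\cup\bigcup_XV(D^X)$.

The set $V_0\setminus\{b^-,b^+,c_0,g_3\}$ is partitioned into the \emph{parts} $V(C)\setminus\{c_0,g_3\}$ and, for each $X$, the set of private vertices of $D^X$. By (H1) and (H2), each part has at most two neighbors in $V_0$ outside itself, its \emph{attachments}: $c_0,g_3$ for the first part, and the non-private vertices of $D^X$ for the others. As $\hat D$ has more than four vertices, it meets a part. After the attachments of this part are deleted, $\hat D$ is still connected, so what remains of it lies in the part. Thus $\hat D\subset V(C)$ or $\hat D\subset V(D^X)$ for some $X$.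

Suppose $\hat D\subset V(C)$. As $N-1\ge130$, the vertices $d_2,\dots,d_N$ contain $13$ disjoint blocks of ten consecutive vertices, and each block is a clique. Since $|Q^*|=12$, one block is mapped into $A$, contrary to (A1). So $\hat D\subset V(D^X)$, and the copy is a bijection $V(D)\to V(D^X)$. In the ordered setting an order-preserving bijection is $d_i\mapsto d_i^X$. In the cyclic setting it may differ from this map by a rotation. By (H1) and (H3), $H$ induces exactly $D^X$ on $V(D^X)$, because the edges $b^-g_3$ and $b^-b^+$ join consecutive spine vertices whenever both ends are in $D^X$. So $d_1$, which has degree $N-1$, is mapped to a vertex of degree at least $N-1$ in $D^X$. All vertices other than $d_1^X$ have degree at most $19$ there, so $d_1\mapsto d_1^X$ and the rotation is trivial.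
\end{proof}

\begin{lemma}\label{lem:avoid}
The graph $H$ avoids $G$.
\end{lemma}

\begin{proof}
Let $\Psi$ be a copy of $G$ in $H$. By Lemma~\ref{lem:spine}, $\Psi(d_i)=d_i^X$ for some $X$ and all $i$. In each case we show that the component missing from $K_X$ has no place. The interval $(b^-,g_3)$ consists of the leaves, $p$, $p'$, the set $A$, $g_1$ and $g_2$.

\medskip\noindent\emph{Case $X=s$.} The vertices $\Psi(t_1),\Psi(s_1),\Psi(s_2)$ lie in this order in $(d_{N-1}^s,c_0)$, which consists of $t_1^s$, $b^-$, the leaves, $p,p',f_0,f_1,f_2$. By (H1)--(H3) the only edge spanned by this interval joins $t_1^s$ to its leaf. So $\Psi(s_1)=t_1^s$ is the first vertex of the interval, and no vertex is left for $\Psi(t_1)$.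

\medskip\noindent\emph{Case $X=t$.} The vertices $\Psi(t_1),\Psi(s_1),\Psi(s_2)$ lie in this order in $(b^-,g_3)$. So an edge lies in $(\Psi(t_1),g_3)$, which excludes $\Psi(t_1)\in\{g_1,g_2\}$, as $(g_1,g_3)=\{g_2\}$. Thus $\Psi(t_1)$ is a leaf or a vertex of $A$. In the ordered setting $\Psi(t_2)>g_3$. But the neighbor of a leaf lies in $O$, and the neighbors of a vertex of $A$ lie in $A\cup\{g_1,g_2,g_3\}\cup O$ by (H2), so none of them is $>g_3$. In the cyclic setting $\Psi(t_2)$ and $\Psi(U)$ lie in this order in $(g_3,d_1^t)$, which meets $O$ exactly in $U^t$. A vertex of $A$ has no neighbor in $(g_3,d_1^t)$, since the private vertices of $D^s$ come after $d_1^t$. So $\Psi(t_1)=y^*$ and $\Psi(t_2)=y$ for some $y\in U^t$. Then $\Psi(U)\subset(y,d_1^t)$, and this interval has at most $8$ vertices.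

\medskip\noindent\emph{Case $X=u$.} The vertex $y=\Psi(u)$ precedes $b^-$ in the ordered setting and lies in $(d_1^u,b^-)$ in the cyclic setting, so $y\in O$. The vertices $\Psi(u_1),\Psi(u_2)$ and the set $\Psi(Y)$ lie in this order in $(b^-,g_3)$. By (H1), the neighbors of $y$ in $(b^-,g_3)$ are among $y^*$ and $c_0$. So $\Psi(u_1)=y^*$, $\Psi(u_2)=c_0$, and $\Psi(Y)\subset\{c_1,\dots,c_J,g_1,g_2\}$. (Such a cherry does exist, with center $d_{N-1}^s$; the component $Y$ is there to exclude it.) The vertex $\Psi(z_5)$ needs four left neighbors and two right neighbors in this set. A vertex $c_d$ has at most three left neighbors in it, because $f_0$ is missing; $g_1$ has one right neighbor in it and $g_2$ has none.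

\medskip\noindent\emph{Case $X=\tau\in\mathcal T$.} The copy $\Psi(P_\tau)$ lies in $(b^-,b^+)$, which consists of the leaves, $p$, $p'$ and $C$. The leaves and $p,p'$ have no neighbors in this interval, and $P_\tau$ has no isolated vertex. So $\Psi(P_\tau)\subset C$, contrary to Lemma~\ref{lem:prohib}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $M$, compute the lag system of Lemma~\ref{lem:lag} and from it the graphs $G_<(M)$ and $G_\circ(M)$ of Section~\ref{sec:graphs}. Let $G$ be either of them; it has no isolated vertices. If $M$ halts on the blank tape, the lag system halts, and $(H,p,p')$ is a witness for $G$ by Lemmas~\ref{lem:covered} and~\ref{lem:avoid}; so $\operatorname{sat}(n,G)=O(1)$ by Lemma~\ref{lem:witness}. If $\operatorname{sat}(n,G)=O(1)$, then $G$ has a witness by Lemma~\ref{lem:witness}, the lag system halts by Proposition~\ref{prop:forward}, and so $M$ halts. An algorithm that decides boundedness in one of the settings would therefore decide the halting problem on the blank tape.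
\end{proof}

\begin{thebibliography}{1}
\bibitem{BK} Vladimir Bo\v{s}kovi\'c and Bal\'azs Keszegh, \emph{Saturation of Ordered Graphs}, arXiv:2203.05307 (2022).
\end{thebibliography}
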